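# Holomorphic functions that immerse every fiber of a family of open Riemann surfaces

## 1. A single surface of finite topology

Let $M$ be an open Riemann surface, that is, connected and noncompact. A function $f\in\mathcal O(M)$ is an immersion exactly when the $1$-form $df$ has no zeros. So to find an immersion into $\mathbb C$ is to find a holomorphic $1$-form that has no zeros and is exact.

For $M=\mathbb C\setminus\{\text{finitely many points}\}$ the coordinate $f=z$ does it. In higher genus no algebraic formula can work, at least with one puncture. Let $X$ be compact of genus $g\ge1$, $M=X\setminus\{x\}$, and suppose $f$ is an immersion of $M$ that is meromorphic at $x$. Then $df$ is meromorphic on $X$ and its divisor is supported at $x$ and has degree $2g-2\ge0$. So $df$ is holomorphic on $X$, hence $f$ extends holomorphically across $x$, and $f$ is constant: a contradiction. An immersion must have an essential singularity at $x$, which suggests looking for $df$ in the form $e^h\theta_0$.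

Assume from now on that $M$ has finite topology: it is diffeomorphic to the interior of a compact connected surface with nonempty boundary. Then $H_1(M,\mathbb Z)$ is free of some finite rank $l$. We use these classical facts about an open Riemann surface $M$.

* (R1) Holomorphic line bundles on $M$ are trivial, so $M$ carries a nowhere vanishing holomorphic $1$-form $\theta_0$.
* (R2) Behnke–Stein: holomorphic $1$-forms on $M$ have arbitrary periods on a basis of $H_1(M,\mathbb Z)$. A holomorphic $1$-form is exact if and only if all its periods vanish.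
* (R3) A compact $L\subset M$ is called $\mathcal O(M)$-convex if for every $x\notin L$ there is $u\in\mathcal O(M)$ with $|u(x)|>\max_L|u|$. This holds if and only if $M\setminus L$ has no relatively compact component. In that case (Runge) every function holomorphic near $L$ is a uniform limit on $L$ of functions in $\mathcal O(M)$.
* (R4) Bishop–Mergelyan: if $L$ is $\mathcal O(M)$-convex, every continuous function on $L$ that is holomorphic in the interior of $L$ is a uniform limit on $L$ of functions in $\mathcal O(M)$.
* (R5) There are holomorphic functions on $M$ with prescribed finite jets at finitely many points, and meromorphic functions with prescribed principal parts at finitely many points and no other poles.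

**Definition (good compact, spine).** A good compact in $M$ is a connected compact domain $K$ with smooth boundary such that $M\setminus\operatorname{int}K\cong\partial K\times[0,\infty)$. Write $K$ as a disc with $l$ one-handles attached. The union $\Gamma$ of the cores of the handles, each prolonged by radii to the center $o$ of the disc, is called a spine of $K$.

No component of $M\setminus K$ is relatively compact, so $K$ is $\mathcal O(M)$-convex, and $K\hookrightarrow M$ is a homotopy equivalence. A surface of finite topology is exhausted by good compacts. The spine is a bouquet $\Gamma=\gamma_1\cup\dots\cup\gamma_l\subset\operatorname{int}K$ of loops that meet only at $o$. Each $\gamma_j$ is parametrized by a smooth immersion of $[0,1]$, injective except that both endpoints go to $o$. The $\gamma_j$ form a basis of $H_1(K)=H_1(M)$, and $K\setminus\Gamma\cong\partial K\times[0,1)$. So every component of $K\setminus\Gamma$ reaches $\partial K$, no component of $M\setminus\Gamma$ is relatively compact, and $\Gamma$ is $\mathcal O(M)$-convex. Example: in $\mathbb C^*$ the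 annulus $\{\frac12\le|x|\le2\}$ is a good compact with spine the unit circle and $o=1$. On a torus minus a point, $l=2$ and a spine is a figure eight formed by a meridian and a longitude.

The next lemma says that small periods can be corrected. It is abstract because we use it for one surface now and for families later.

**Lemma 1.** Let $X$ be a Banach space, $P\in X$, $C\ge1$, and let $R:\{\alpha\in X:\|\alpha\|\le1\}\to X$ satisfy $R(0)=0$ and $\|R(\alpha)-R(\alpha')\|\le C(\|\alpha\|+\|\alpha'\|)\|\alpha-\alpha'\|$. If $\|P\|\le\frac1{8C}$, there is $\alpha$ with $\|\alpha\|\le2\|P\|$ and $P+\alpha+R(\alpha)=0$.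

*Proof.* Let $e=\|P\|$ and consider $F(\alpha)=-P-R(\alpha)$ on the closed ball of radius $2e\le\frac14$. There $\|R(\alpha)\|\le C(2e)^2\le\frac e2$, so $\|F(\alpha)\|\le\frac32e\le 2e$. Also $\|F(\alpha)-F(\alpha')\|\le4Ce\|\alpha-\alpha'\|\le\frac12\|\alpha-\alpha'\|$. The fixed point of the contraction $F$ is the required $\alpha$. $\square$

We also need the elementary inequality
$$\big|(e^{\beta}-1-\beta)-(e^{\beta'}-1-\beta')\big|\le e^{b}\max(|\beta|,|\beta'|)\,|\beta-\beta'|\qquad(|\beta|,|\beta'|\le b),\tag{1}$$
which follows by integrating the derivative $e^z-1$, with $|e^z-1|\le|z|e^{|z|}$, along the segment from $\beta'$ to $\beta$. Throughout, $\mathbb C^l$ carries the maximum norm.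

**Proposition 2 (one surface).** Let $M$ have finite topology and let $\theta_0$ be a nowhere vanishing holomorphic $1$-form on $M$. There is $h_0\in\mathcal O(M)$ such that $e^{h_0}\theta_0$ is exact. In particular $M$ has a holomorphic immersion $f$ into $\mathbb C$ with $df=e^{h_0}\theta_0$.

*Proof.* If $l=0$, take $h_0=0$. Let $l\ge1$ and let $\Gamma=\bigcup\gamma_j$ be a spine of a good compact.

**Step 1 (a continuous exponent on the spine).** We find continuous exponents on $\Gamma$, bounded by a fixed constant, whose periods are as small as we like. Since $\theta_0$ has no zeros and $\gamma_j$ is an immersion, $\theta_0(\dot\gamma_j(s))=e^{\ell_j(s)}$ with $\ell_j$ continuous on $[0,1]$. For $0<\eta<\frac16$ define a continuous $L_j:[0,1]\to\mathbb C$ as follows. On $[0,\frac14]$ it is linear from $\ell_j(0)$ to $0$; on $[\frac34,1]$ it is linear from $0$ to $\ell_j(1)$. Let $A$ be the total integral of $e^{L_j}$ over these two intervals, let $w=-2A$ and $z_\pm=w\pm(|w|+1)$. These numbers are nonzero, as $|w|\ne|w|+1$; fix logarithms of them. On $[\frac14,\frac34]$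 let $L_j$ go linearly from $0$ to $\log z_+$, rest there, go linearly to $\log z_-$, rest there, and return linearly to $0$, with three transitions of length $\eta$ and two rests of length $\frac12(\frac12-3\eta)$. As $\eta\to0$ the integral of $e^{L_j}$ over $[\frac14,\frac34]$ tends to $\frac14(z_++z_-)=\frac w2=-A$. So $\int_0^1e^{L_j}ds\to0$, while $|L_j|$ is bounded independently of $\eta$.

The function $\lambda=\lambda_\eta$ equal to $L_j-\ell_j$ on $\gamma_j$ is continuous on $\Gamma$, since it is $0$ at $o$ on every loop. There is a constant $\Lambda_1$, independent of $\eta$, with $|\lambda_\eta|\le\Lambda_1$, and $\int_{\gamma_j}e^{\lambda}\theta_0=\int_0^1e^{L_j}ds\to0$ as $\eta\to0$.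

**Step 2 (a holomorphic exponent with small periods).** By Bishop–Mergelyan there is $h\in\mathcal O(M)$ with $|h-\lambda_\eta|\le\eta$ on $\Gamma$. So $|h|\le\Lambda:=\Lambda_1+1$ on $\Gamma$, and the vector $P(h)=(\int_{\gamma_j}e^h\theta_0)_j$ tends to $0$ as $\eta\to0$.

**Step 3 (correction).** We remove the small periods with Lemma 1. Take holomorphic $1$-forms $\omega_i$ with $\int_{\gamma_j}\omega_i=\delta_{ij}$, put $\mu_i=\omega_i/\theta_0$, and for $\alpha\in\mathbb C^l$ let $\beta=\sum\alpha_ie^{-h}\mu_i$. Since $\int_{\gamma_j}e^h\beta\,\theta_0=\sum_i\alpha_i\int_{\gamma_j}\omega_i=\alpha_j$,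
$$P(h+\beta)=P(h)+\alpha+R(\alpha),\qquad R_j(\alpha)=\int_{\gamma_j}e^h(e^\beta-1-\beta)\theta_0 .$$
The factor $e^{-h}$ in $\beta$ is there to make the linear term exactly $\alpha$. On $\Gamma$ we have $|\beta|\le c|\alpha|$ with $c$ depending only on $\Lambda$ and the $\mu_i$, so by (1) $R$ satisfies the hypothesis of Lemma 1 with a $C$ that depends only on $\Lambda$, the $\mu_i$ and the lengths of the $\gamma_j$. For $\eta$ small, $|P(h)|\le\frac1{8C}$, and Lemma 1 gives $\alpha$ with $P(h+\beta)=0$. Put $h_0=h+\beta$. $\square$

What changes if the surface moves in a holomorphic family, and one function on the total space has to be an immersion on every fiber?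

## 2. The universal family and the statements

Let $g\ge0$, $n\ge1$, and let $T(g,n)$ be the Teichmüller space of $n$-punctured compact Riemann surfaces of genus $g$. The universal family $\pi:\widehat V(g,n)\to T(g,n)$ is a holomorphic submersion whose fiber over $t$ is the compact surface $(\widehat M,J_t)$ of genus $g$ with the complex structure $J_t$ determined by $t$. It has $n$ canonical holomorphic sections $s_1,\dots,s_n$ with pairwise disjoint images, the punctures. Put
$$V(g,n)=\widehat V(g,n)\setminus\bigcup_{i=1}^ns_i(T(g,n)).$$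
The fibers $M_t=\pi^{-1}(t)$ of $\pi:V(g,n)\to T(g,n)$ are open Riemann surfaces. The following question is taken from Franc Forstneric, "The universal family of punctured Riemann surfaces is Stein", arXiv:2511.07963 (2025): is there a holomorphic $f$ on $V(g,n)$ such that $df_z$ does not vanish on $\ker d\pi_z$ for any $z\in V(g,n)$?

**Theorem A.** For all $g\ge0$, $n\ge1$ there is $f\in\mathcal O(V(g,n))$ whose restriction to every fiber of $\pi:V(g,n)\to T(g,n)$ is an immersion.

Genus $0$ can be done by hand. For $n=1,2$ the space $T(0,n)$ is a point, the fiber is $\mathbb C$ or $\mathbb C^*$, and $f=z$ works. Let $n\ge3$. A proper holomorphic submersion with all fibers $\mathbb P^1$ is locally trivial (Fischer–Grauert). In a local trivialization let $a,b,c$ be the sections $s_1,s_2,s_3$, which depend holomorphically on $t$. The Möbius map $x\mapsto\frac{(x-a)(b-c)}{(x-c)(b-a)}$ sends them to $0,1,\infty$, and it is the only one on each fiber. By uniqueness these maps glue to a holomorphic map $\widehat V(0,n)\to\mathbb P^1$, injective on fibers, and on $V(0,n)$ it omits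 $\infty$. This is the required $f$. For $g\ge1$ no such coordinate is at hand.

If $\dim T(g,n)=0$, Theorem A is the Gunning–Narasimhan theorem: every open Riemann surface has a holomorphic immersion into $\mathbb C$. (The fibers have finite topology, so Proposition 2 also gives it.) If $\dim T(g,n)=3g-3+n>0$ we deduce it from a more general statement. First, some vocabulary.

A $C^\infty$ function is strictly plurisubharmonic (psh) if its Levi form $\big(\partial^2\rho/\partial z_j\partial\bar z_k\big)$ is positive definite; an exhaustion is a real function whose sublevel sets $\{\rho\le c\}$ are all compact. A complex manifold is Stein if and only if it has a $C^\infty$ strictly psh exhaustion; for instance $|z|^2$ on $\mathbb C^N$. Open Riemann surfaces are Stein. $\mathcal O(X)$-convexity of a compact is defined as in (R3). For a Stein manifold $X$: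

* (St1) Closed complex submanifolds of $X$ and products of Stein manifolds are Stein. Holomorphic functions, and sections of a holomorphic vector bundle, extend from closed submanifolds to $X$.
* (St2) Cartan's Theorem B: $H^q(X,\mathcal F)=0$ for $q\ge1$ and $\mathcal F$ coherent. Hence a surjective map of vector bundles over $X$ has a holomorphic right inverse, and $H^1(X,\mathcal O^*)\cong H^2(X,\mathbb Z)$.
* (St3) If $\varphi$ is continuous and psh on $X$, then $\{\varphi<c\}$ is Stein, and $\{\varphi\le c\}$, if compact, is $\mathcal O(X)$-convex.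
* (St4) Oka–Weil: a function holomorphic near an $\mathcal O(X)$-convex compact set $L$ is a uniform limit on $L$ of functions in $\mathcal O(X)$. For example, $C\times K$ is $\mathcal O(\mathbb C^N\times M)$-convex if $C\subset\mathbb C^N$ is compact convex and $K\subset M$ is $\mathcal O(M)$-convex.

For a submersion $\pi:V\to T$ with one-dimensional fibers let $\Omega_{V/T}=(\ker d\pi)^*$ be the line bundle of relative $1$-forms; a section of it is a holomorphically varying family of holomorphic $1$-forms on the fibers. Consider the hypotheses: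

* (S1) $T$ is a contractible Stein manifold of dimension $N\ge1$ with a $C^\infty$ strictly psh exhaustion function $\rho$ whose only critical point is its unique minimum point $t_*$.
* (S2) $V$ is Stein, $\pi:V\to T$ is a surjective holomorphic submersion and a $C^\infty$ fiber bundle, and its fibers $M_t$ are connected Riemann surfaces diffeomorphic to the interior of a compact connected surface with nonempty boundary.

The simplest example is $V=\mathbb C\times\mathbb C^*\to T=\mathbb C$ with $\rho=|t|^2$; here $dx/x$ is a nowhere vanishing section of $\Omega_{V/T}$.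

**Theorem B.** Assume (S1), (S2). Then $\Omega_{V/T}$ has nowhere vanishing holomorphic sections, and for each such section $\theta$ there are $h,f\in\mathcal O(V)$ with $df|_{M_t}=e^h\theta|_{M_t}$ for all $t\in T$. In particular $f$ is an immersion on every fiber.

*Theorem B implies Theorem A when $3g-3+n>0$.* In this case $2g-2+n>0$, and $T(g,n)$ is homeomorphic to a ball. Let $\rho=\sum_i\ell_{c_i}$ be the sum of the geodesic length functions of a finite filling family of closed curves. Then $\rho$ is real analytic and proper (Kerckhoff, Ann. of Math. 117 (1983), 235–265). Every $\ell_c$ is strictly psh and has positive second derivative along every nonconstant Weil–Petersson geodesic, and any two points of $T(g,n)$ are joined by such a geodesic (Wolpert, J. Differential Geom. 25 (1987), 275–296; see also J. Differential Geom. 79 (2008), 277–334). If $d\rho(t_1)=0$, strict convexity along the geodesic from $t_1$ to $t_2\ne t_1$ gives $\rho(t_2)>\rho(t_1)$. So a critical point is a strict global minimum; since $\rho$ is proper, it has exactly one. Hence (S1) holds. It is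 a known fact that $V(g,n)$ is Stein for $n\ge1$. By Ehresmann's theorem for the proper submersion $\widehat V\to T$ relative to the disjoint sections $s_i$, $\pi:V\to T$ is a $C^\infty$ bundle whose fiber is a compact surface minus $n\ge1$ points. So (S2) holds. $\square$

The rest of these notes proves Theorem B.

## 3. Periods as holomorphic functions on the base

Assume (S1), (S2). As $T$ is contractible, $V\to T$ is $C^\infty$ trivial and $V$ is homotopy equivalent to a fiber, hence to a bouquet of $l$ circles. So $H^1(V,\mathcal O^*)\cong H^2(V,\mathbb Z)=0$, and $\Omega_{V/T}$ has a nowhere vanishing holomorphic section. Fix an arbitrary such section $\theta$. Let $\xi$ be the dual vertical vector field, $\theta(\xi)=1$, and let $\phi_s$ ($s\in\mathbb C$ small) be its local holomorphic flow, which preserves fibers. On a fiber, $df=e^h\theta$ means $\xi f=e^h$.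

From a global smooth trivialization we get piecewise smooth loops $\gamma_1(t),\dots,\gamma_l(t)$ in $M_t$ that depend smoothly on $t$ and form a basis of $H_1(M_t,\mathbb Z)$. If $l=0$, all period conditions are void. Let $\rho_V$ be a smooth strictly psh exhaustion of $V$, $V_c=\{\rho_V<c\}$ and $V_{\le c}=\{\rho_V\le c\}$, which is compact. For $U\subset T$ Stein open, $\pi^{-1}(U)$ is Stein: it is isomorphic to the closed submanifold $\{(v,t):\pi(v)=t\}$ of $V\times U$.

The complex structure of $M_t$ varies, but compact pieces of the fibers can be held fixed. For example, in $V=\{(t,x):x\ne0,1,t\}$ over $T=\{t\neq0,1\}$ one cannot identify whole fibers in an obvious way; but if $N_p\Subset M_p$, then $(t,x)\mapsto(t,x)$ maps $U\times N_p$ into $V$ for $t$ near $p$. (Here $T$ is not contractible; the example only illustrates the next lemma.)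

**Lemma 3 (product charts).** Let $p\in T$ and $L\subset M_p$ compact. There are a neighborhood $U$ of $p$, a neighborhood $N_p$ of $L$ in $M_p$ and a holomorphic open embedding $\Theta:U\times N_p\to V$ with $\pi\Theta(t,x)=t$ and $\Theta(p,x)=x$. Here $N_p$ may be any prescribed relatively compact neighborhood of $L$, if $U$ is small.

*Proof.* Take coordinates $t^i$ on a ball around $p=0$. The preimage of the ball is Stein, so $H^1(\cdot,\ker d\pi)=0$ there, and the fields $\partial/\partial t^i$ lift to holomorphic fields $\xi_i$ on it. Let $\Theta(t,x)$ be the time-one flow of $\sum t^i\xi_i$ (with $t$ fixed) from $x$. It is defined and holomorphic for $x\in N_p$ and $t$ small. It lies over $t$, since the field projects to the constant field $\sum t^i\partial/\partial t^i$. For fixed $t$ it is injective in $x$, being a flow map; so $\Theta$ is injective. An injective holomorphic map between manifolds of equal dimension is an open embedding. $\square$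

For $U\subset T$ open and $h\in\mathcal O(\pi^{-1}(U))$ put
$$P(h)(t)=\Big(\int_{\gamma_j(t)}e^h\theta\Big)_{j=1}^l .$$
Then $P(h)\in\mathcal O(U)^l$. Indeed, take a product chart at $p$ with $N_p\supset\gamma_j(p)$. For $t$ near $p$ the loop $\Theta(t,\cdot)^{-1}(\gamma_j(t))$ stays near $\gamma_j(p)$ and is homotopic to it in $N_p$. So the period equals $\int_{\gamma_j(p)}\Theta(t,\cdot)^*(e^h\theta)$, which is holomorphic in $t$. In the same way the periods of any holomorphic section of $\Omega_{V/T}$ are holomorphic in $t$.

**Lemma 4 (primitives).** If $U\subset T$ is Stein open, $h\in\mathcal O(\pi^{-1}(U))$ and $P(h)=0$, then there is $f\in\mathcal O(\pi^{-1}(U))$ with $\xi f=e^h$, i.e. $df=e^h\theta$ on fibers.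

*Proof.* Cover $U$ by small balls $U_i$ with holomorphic sections $\sigma_i$ of $\pi$. Put $f_i(z)=\int_{\sigma_i(\pi z)}^ze^h\theta$, integrated in the fiber. This is well defined since all periods vanish, and holomorphic: use a product chart around a compact path. The difference $f_i-f_j$ is constant on each (connected) fiber, so $f_i-f_j=c_{ij}\circ\pi$ with a holomorphic cocycle $(c_{ij})$. As $H^1(U,\mathcal O)=0$, $c_{ij}=c_i-c_j$, and the functions $f_i-c_i\circ\pi$ glue to $f$. $\square$

So for Theorem B we need $h\in\mathcal O(V)$ with $P(h)=0$ on $T$.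

**Lemma 5 (dual forms).** For $U\Subset T$ Stein open there are holomorphic sections $\omega_1,\dots,\omega_l$ of $\Omega_{V/T}$ over $\pi^{-1}(U)$ with $\int_{\gamma_j(t)}\omega_i=\delta_{ij}$ for $t\in U$.

*Proof.* By Behnke–Stein, holomorphic $1$-forms on $M_t$ have arbitrary periods; by (St1) they extend to sections of $\Omega_{V/T}$ over $V$. The period matrix of $l$ sections that is the identity at $t$ is invertible near $t$. By compactness of $\overline U$ finitely many sections $\eta_1,\dots,\eta_m$ over $V$ have a period matrix $A(t)=(\int_{\gamma_j(t)}\eta_k)$ of rank $l$ at every point of $\overline U$. By (St2) the surjective map $A$ of trivial bundles over $U$ has a holomorphic right inverse $(R_{ki}(t))$; put $\omega_i=\sum_kR_{ki}\eta_k$. $\square$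

**Lemma 6 (period correction).** Let $U,\omega_i$ be as in Lemma 5, $\mu_i=\omega_i/\theta$, $G\subset U$ open, $L\subset\pi^{-1}(U)$ compact with $\gamma_j(t)\subset L$ for all $j$ and all $t\in G$, and $\Lambda>0$. There is $\varepsilon_0>0$ such that if $h\in\mathcal O(\pi^{-1}(G))$, $|h|\le\Lambda$ on $L\cap\pi^{-1}(G)$ and $e:=\sup_G|P(h)|\le\varepsilon_0$, then there is $\alpha\in\mathcal O(G)^l$ with $|\alpha|\le2e$ and $P(h+\sum\alpha_ie^{-h}\mu_i)=0$ on $G$.

*Proof.* For $\alpha\in\mathbb C^l$ put $\beta=\sum\alpha_ie^{-h}\mu_i$. As in Proposition 2, the period vector of $e^{h+\beta}\theta$ at $t$ is $P(h)(t)+\alpha+R(\alpha,t)$ with $R_j(\alpha,t)=\int_{\gamma_j(t)}e^h(e^\beta-1-\beta)\theta$. The $\mu_i$ are bounded on $L$ and the $|\theta|$-lengths of $\gamma_j(t)$ are bounded for $t\in\overline U$. So by (1) there is $C=C(\Lambda)\ge1$ with $R(0,t)=0$ and $|R(\alpha,t)-R(\alpha',t)|\le C(|\alpha|+|\alpha'|)|\alpha-\alpha'|$ for $|\alpha|,|\alpha'|\le1$, $t\in G$. Let $X=H^\infty(G)^l$ be the space of bounded holomorphic maps $G\to\mathbb C^l$. For $\alpha\in X$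 with $\|\alpha\|\le1$ the function $R(\alpha(t),t)=P(h+\beta)(t)-P(h)(t)-\alpha(t)$ is holomorphic, and it is bounded by the estimate. So Lemma 1 applies in $X$ with $\varepsilon_0=\frac1{8C}$. $\square$

## 4. Where the correction of periods stops, and a delayed equation

Here is the natural plan. Start over a small neighborhood of $t_*$ (Proposition 2 and the implicit function theorem) and enlarge the base step by step. Given a solution over a neighborhood of a compact $T_j\subset T$, approximate it by some $h\in\mathcal O(V)$; its periods over $T_j$ are small, and Lemma 6 corrects them.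

The plan stops exactly here: the $\alpha$ of Lemma 6 exists only where $P(h)$ is small. Over $T_{j+1}\setminus T_j$ nothing is known about $P(h)$, and $P(h+\sum\alpha_ie^{-h}\mu_i)=0$ is a transcendental equation for $\alpha(t)$. If we approximate $\alpha$ by a function on all of $T$, the periods are again only small, and only over $T_j$. For forms $(h+\sum\alpha_i\mu_i)\theta$ that may have zeros the condition would be linear, with solution $\alpha_j=-\int_{\gamma_j}h\theta$ over any $U\Subset T$. The demand that the form have no zeros makes the equation nonlinear.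

A concrete failure: $V=\mathbb C\times\mathbb C^*\to\mathbb C$, $\theta=dx/x$, $\gamma$ the unit circle, $h=tx+\alpha/x$. The constant term of $e^{tx}e^{\alpha/x}$ in $x$ gives
$$\int_\gamma e^{tx+\alpha/x}\frac{dx}x=2\pi i\,J(t\alpha),\qquad J(w)=\sum_{k\ge0}\frac{w^k}{(k!)^2}.$$
The alternating series $J(-1)=\frac14-\frac1{36}+\cdots$ is positive, and $J(-2)=-\frac8{36}+\frac{16}{576}-\cdots$ is negative, so $J$ has a zero $w_1\in(-2,-1)$. Over the disc $|t-2|<1$ the choice $\alpha=w_1/t$ makes the period vanish. This solution has a pole at $t=0$. No other choice of $\alpha$ helps there: at $t=0$ the period is $2\pi iJ(0)=2\pi i$ for every $\alpha$.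

Compare two scalar equations:
$$q(t)=t+\tfrac14q(t)^2,\qquad q(t)=t+\tfrac14q(t/2)^2 .$$
The first has the solution $q=2-2\sqrt{1-t}$ near $0$, with a branch point at $t=1$. In the second, the map $\Phi(q)(t)=t+\frac14q(t/2)^2$ sends $\{|q|\le1\}$ on the disc $|t|<\frac12$ into itself (as $\frac12+\frac14\le1$) with Lipschitz constant $\frac12$, so it has a holomorphic fixed point there. If $q=\Phi(q)$ on $|t|<r$, then the right side is holomorphic on $|t|<2r$ and extends $q$; the extension again satisfies the equation. So $q$ is entire. An equation whose right side sees the unknown only at points closer to the origin has no obstruction to continuation.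

Can the period condition be given this form? In the model $M=\mathbb C^*$ with $K=\{\frac12\le|x|\le2\}$, let $\gamma$ be the unit circle, $\hat\gamma$ the circle $|x|=\frac14$, and $x_1=\frac13\notin K$. Then $\gamma=\hat\gamma+c$ in $H_1(\mathbb C^*\setminus\{x_1\})$, with $c$ a small positive circle about $x_1$. Allow the form a double pole at $x_1$, with a small coefficient $\delta$, so that it is barely changed on $K$. The period over $\gamma$ is the integral over $\hat\gamma$ plus a residue at $x_1$, and the residue at a double pole sees the first derivative of the exponent. Add to the exponent a term $\omega_1(x)Q(\omega(x)t)$ with $\omega_1(x_1)=0$, $\omega_1'(x_1)=1$ and $\omega(x_1)=1$: the residue then contains $Q(t)$ linearly. If also $\omega$ is close to $1-b$ on $\hat\gamma$ for a small $b>0$, the integral over $\hat\gamma$ sees $Q$ only at points closer to the origin. Vanishing of the period becomes a delayed equation $Q=\Phi(Q)$. The price is that the form is good only near $K$ and not on the whole fiber; Section 7 pays it.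

## 5. Solving the period equation over all of $\mathbb C^N$

**Proposition 7.** Let $M$ be a Riemann surface as in (S2), $\theta_0$ a nowhere vanishing holomorphic $1$-form on $M$, $K\subset M$ a good compact. There is a good compact $\widehat K\supset K$, depending only on $(M,K)$, with the following property. Let $C\subset\mathbb C^N$ be compact convex with nonempty interior, $h$ holomorphic near $C\times\widehat K$ with $e^{h(t,\cdot)}\theta_0$ exact near $\widehat K$ for all $t$ near $C$, and $\varepsilon>0$. Then there are an open neighborhood $K_1$ of $K$ and $H\in\mathcal O(\mathbb C^N\times K_1)$ with $e^{H(t,\cdot)}\theta_0$ exact on $K_1$ for all $t\in\mathbb C^N$ and $|H-h|<\varepsilon$ on $C\times K$. ($K_1$ may be chosen inside any prescribed neighborhood of $K$.)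

*Proof.* If $l=0$, take $\widehat K=K$, approximate $h$ on $C\times K$ by Oka–Weil, and let $K_1$ be an open disc around $K$; exactness is automatic. Let $l\ge1$.

**Step 1 (pushing the loops past points outside $K$).** We produce $\widehat K$, points $x_j\notin K$ and loops $\hat\gamma_j$ as in the model. Let $\Gamma^\sharp=\gamma_1\cup\dots\cup\gamma_l$ be a spine of $K$. Choose disjoint closed discs $\Delta_j\subset\operatorname{int}K\setminus\{o\}$, with oriented coordinates near $\Delta_j$ in which $\Delta_j$ is the closed unit disc, $\Gamma^\sharp$ is the real axis, and this diameter lies on $\gamma_j$ and is run through from $-1$ to $1$. Let $\gamma_j'$ arise from $\gamma_j$ by replacing the diameter by the boundary arc of $\Delta_j$ to the left of $\gamma_j$ (the upper half circle from $-1$ to $1$), and let $x_j'$ be a point of the open left half disc. The positively oriented boundary of the left half disc is the diameter minus the arc, so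
$$\gamma_j=\gamma_j'+c_j'\quad\text{in }H_1(M\setminus\{x_1',\dots,x_l'\}),$$
with $c_j'$ a small positive circle about $x_j'$. The bouquet $\Gamma'=\bigcup\gamma_j'$ is the image of $\Gamma^\sharp$ under a homeomorphism of $M$ supported near $\bigcup\Delta_j$, so $M\setminus\Gamma'$ has no relatively compact component. Also $x_i'\notin\Gamma'$.

No component of $M\setminus\Gamma^\sharp$ is relatively compact, so each meets the open set $M\setminus K$. Choose distinct points $x_j\in M\setminus K$ with $x_j$ in the component of $M\setminus\Gamma^\sharp$ that contains $x_j'$. Compactly supported diffeomorphisms isotopic to the identity act transitively on tuples of distinct points of a connected surface. So there is a diffeomorphism $\Psi$ of $M$, isotopic to the identity, with compact support in $M\setminus\Gamma^\sharp$, and with $\Psi(x_j')=x_j$. Put $\hat\gamma_j=\Psi(\gamma_j')$, $\widehat\Gamma=\bigcup\hat\gamma_j$. Let $\widehat K$ be a good compact with $\operatorname{int}\widehat K\supset K\cup\operatorname{supp}\Psi\cup\widehat\Gamma\cup\{x_1,\dots,x_l\}$. Since $\Psi(\gamma_j)=\gamma_j$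 and $\Psi$ preserves $\operatorname{int}\widehat K$ and the orientation,
$$\gamma_j=\hat\gamma_j+c_j\quad\text{in }H_1(\operatorname{int}\widehat K\setminus\{x_1,\dots,x_l\}),\tag{2}$$
with $c_j$ a small positive circle about $x_j$. Moreover $\gamma_j\subset\operatorname{int}K$ and $x_i\notin K\cup\widehat\Gamma$. The set $M\setminus\widehat\Gamma=\Psi(M\setminus\Gamma')$ has no relatively compact component, and removing finitely many points does not create one; so $\widehat\Gamma\cup\{x_1,\dots,x_l\}$ is $\mathcal O(M)$-convex.

**Step 2 (a gauge for $C$ and the auxiliary functions).** We make "closer to the origin" precise and choose $\omega$, $\omega_i$ and the double poles. Translate so that $0\in\operatorname{int}C$. Let $p$ be the Minkowski functional of $\operatorname{int}C$; it is subadditive and positively homogeneous. Put $\Omega_r=\{p<r\}$, so $C=\overline\Omega_1$. If $B(r')\subset C\subset B(r'')$, then $|t|/r''\le p(t)\le|t|/r'$, so with $c_0=r''/r'\ge1$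
$$p(\lambda t)\le c_0|\lambda|p(t)\qquad(\lambda\in\mathbb C).$$
Choose $\tau>0$ such that $h$ is holomorphic near $\overline\Omega_{1+3\tau}\times\widehat K$ and $e^{h(t,\cdot)}\theta_0$ is exact near $\widehat K$ for $t$ near $\overline\Omega_{1+3\tau}$. Let $\xi_j$ be the local coordinate at $x_j$ with $\xi_j(x_j)=0$, $d\xi_j=\theta_0$, and write $\partial_j=\partial/\partial\xi_j$ at $x_j$.

Choose $\kappa\in\mathcal O(M)$ with $|\kappa+1|\le\frac1{4c_0}$ on $\widehat\Gamma$ and $\kappa(x_j)=0$ for all $j$. To get it, use Runge to approximate the function that is $-1$ near $\widehat\Gamma$ and $0$ near the $x_j$ by $\kappa^0\in\mathcal O(M)$, and subtract $\sum\kappa^0(x_j)e_j$, where $e_j\in\mathcal O(M)$ are fixed with $e_j(x_i)=\delta_{ij}$. Put $\omega=e^{b\kappa}$ with $0<b<1$ small. On $\widehat\Gamma$ we have $\omega=(1-b)+b(\kappa+1)+O(b^2)$, so $p(\omega t)\le(1-b+\frac b4+O(b^2))p(t)$. On $K$, $p(\omega t)\le(1+c_0|\omega-1|)p(t)=(1+O(b))p(t)$. So for $b$ small, which we fix, and all $t\in\mathbb C^N$,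
$$p(\omega(x)t)\le\vartheta p(t)\ (x\in\widehat\Gamma),\quad\vartheta=1-\tfrac b2<1;\qquad p(\omega(x)t)\le(1+\tfrac\tau2)p(t)\ (x\in K);\qquad\omega(x_j)=1.\tag{3}$$
By (R5) choose $\omega_i\in\mathcal O(M)$ with $\omega_i(x_j)=0$, $\partial_j\omega_i=\delta_{ij}$, and $E$ meromorphic on $M$ with poles exactly at the $x_j$ and $E=\xi_j^{-2}+(\text{holomorphic})$ at $x_j$.

**Step 3 (making room for the poles).** The factor $1+\delta E$ disturbs the periods over $\gamma_j$; we change $h$ slightly to restore them. Let $\varpi_i$ be holomorphic $1$-forms on $M$ with $\int_{\gamma_j}\varpi_i=\delta_{ij}$ and $\nu_i=e^{-h}\varpi_i/\theta_0$. The map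
$$(\alpha,\delta,t)\mapsto\Big(\int_{\gamma_j}e^{h+\sum\alpha_i\nu_i}(1+\delta E)\theta_0\Big)_j$$
vanishes at $\alpha=0$, $\delta=0$, since $e^h\theta_0$ is exact, and there its $\alpha$-derivative is $I$. By the implicit function theorem, with uniform constants by compactness of $\overline\Omega_{1+2\tau}$, for small $\delta$ there is $\alpha(\delta,t)$, holomorphic for $t$ near $\overline\Omega_{1+2\tau}$, with $\alpha(0,t)=0$, such that $h_1=h+\sum\alpha_i(\delta,t)\nu_i$ satisfies
$$\int_{\gamma_j}e^{h_1}(1+\delta E)\theta_0=0\qquad(t\in\overline\Omega_{1+2\tau}).\tag{4}$$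
Fix $\delta>0$ so small that $|\delta E|<\frac12$ and $|\log(1+\delta E)|<\frac\varepsilon4$ on $K$, and $|h_1-h|<\frac\varepsilon4$ on $C\times K$. The function $h_1$ is holomorphic near $\overline\Omega_{1+2\tau}\times\widehat K$. Let $B=\sup_{\Omega_{1+\tau}\times\widehat K}|h_1|$.

**Step 4 (the delayed equation).** We write down the equation for the correction term $Q$. Let $g$ be holomorphic on $\mathbb C^N\times(\text{neighborhood of }\widehat K)$; it is chosen in Step 6. For $Q=(Q_1,\dots,Q_l)$ put
$$(SQ)(t,x)=\sum_i\omega_i(x)\,Q_i(\omega(x)t),$$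
$$\Phi_j(Q)(t)=-\partial_jg(t,x_j)-\frac{e^{-g(t,x_j)}}{2\pi i\,\delta}\int_{\hat\gamma_j}e^g(1+\delta E)\,e^{SQ}\,\theta_0 .$$
By (3), if $Q\in\mathcal O(\Omega_r)^l$, then $\Phi(Q)$ is defined and holomorphic on $\Omega_{r/\vartheta}$, because for $x\in\hat\gamma_j$ and $t\in\Omega_{r/\vartheta}$ we have $p(\omega(x)t)\le\vartheta p(t)<r$.

For $Q=0$: the residue of $e^g(1+\delta E)\theta_0$ at $x_j$ is $\delta e^{g(t,x_j)}\partial_jg(t,x_j)$, so (2) and (4) give
$$\Phi_j(0)(t)=-\frac{e^{-g(t,x_j)}}{2\pi i\,\delta}\int_{\gamma_j}e^g(1+\delta E)\theta_0=-\frac{e^{-g(t,x_j)}}{2\pi i\,\delta}\int_{\gamma_j}(e^g-e^{h_1})(1+\delta E)\theta_0,\tag{5}$$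
the last equality for $t\in\Omega_{1+\tau}$.

**Step 5 (a gain from high vanishing order).** The Lipschitz constant of $\Phi$ is not small, as we divide by $\delta$. We beat it by working with $Q$ that vanish to high order at $0$. Claim: there is $q<1$, depending only on $c_0,\vartheta$, such that if $Q$ is bounded holomorphic on $\Omega_r$ and vanishes to order $\ge D$ at $0$, then $|Q(t')|\le q^D\sup_{\Omega_r}|Q|$ for every $t'$ with $p(t')\le\vartheta p_0$ for some $p_0<r$.

The set $\{\lambda\in\mathbb C:p(\lambda t')<r\}$ is convex. It contains $\{|\lambda|<\frac1{c_0\vartheta}\}$, because there $p(\lambda t')\le c_0|\lambda|\vartheta p_0\le p_0<r$. It contains $\frac1\vartheta$, because $p(t'/\vartheta)\le p_0<r$. So it contains the interior $\mathcal L$ of the convex hull of $\{|\lambda|<\frac1{c_0\vartheta}\}\cup\{\frac1\vartheta\}$. This is a fixed bounded convex domain; $0\in\mathcal L$, and $1\in\mathcal L$ since $1$ lies strictly between the interior point $0$ and $\frac1\vartheta$. Let $\varphi:\mathcal L\to\mathbb D$ be a Riemann map with $\varphi(0)=0$. The function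 $\lambda\mapsto Q(\lambda t')$ vanishes to order $\ge D$ at $0$, so the Schwarz lemma gives $|Q(\lambda t')|\le|\varphi(\lambda)|^D\sup|Q|$ on $\mathcal L$. Take $\lambda=1$ and $q=|\varphi(1)|$.

**Step 6 (solving the equation on $\Omega_{1+\tau}$).** We fix the remaining constants in the right order, then $g$, and apply the contraction principle. There are constants $C_1,C_2$, depending only on $B,\delta$ and the curves and auxiliary functions chosen so far, such that if $|g-h_1|\le\eta\le1$ on $\Omega_{1+\tau}\times\widehat K$, then on $\Omega_{1+\tau}$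
$$|\Phi(0)|\le C_1\eta,\qquad|\Phi(Q)(t)-\Phi(Q')(t)|\le C_2\sup_{x\in\widehat\Gamma}|Q(\omega(x)t)-Q'(\omega(x)t)|\ \text{ for }\|Q\|,\|Q'\|\le1.$$
The first follows from (5), as $|g|\le B+1$ and $|e^g-e^{h_1}|\le e^{B+1}\eta$. For the second, the terms $\partial_jg$ cancel, $e^{\pm g}$ is bounded by $e^{B+1}$, and $|SQ|,|SQ'|\le\sup_{\widehat\Gamma}\sum|\omega_i|$.

Fix $D\ge1$ with $C_2q^D\le\frac12$. Choose $0<\varepsilon'\le1$ with $\varepsilon'\sup_K\sum|\omega_i|<\frac\varepsilon4$, and then $0<\eta\le\min(1,\frac\varepsilon8)$ with $C_1\eta\le\frac{\varepsilon'}2$.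

Next, $g$: we want $g$ holomorphic on $\mathbb C^N\times(\text{neighborhood of }\widehat K)$ with $|g-h_1|\le\eta$ on $\Omega_{1+\tau}\times\widehat K$ and $g-h_1=O(|t|^D)$ at $t=0$ for $x$ near $\widehat K$. By Oka–Weil there is $g^0\in\mathcal O(\mathbb C^N\times M)$ with $|g^0-h_1|\le\eta'$ on $\overline\Omega_{1+\tau}\times\widehat K$. Let $g$ be $g^0$ plus the Taylor polynomial in $t$ of degree $<D$ at $0$ of $h_1-g^0$. Its coefficients are holomorphic in $x$ near $\widehat K$, and by Cauchy's estimates in $t$ the polynomial is bounded by $C_D\eta'$ on $\Omega_{1+\tau}\times\widehat K$. Take $\eta'$ with $(1+C_D)\eta'\le\eta$.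

Let $\mathcal H$ be the Banach space of bounded $Q\in\mathcal O(\Omega_{1+\tau})^l$ vanishing to order $\ge D$ at $0$. By (5), $\Phi(0)\in\mathcal H$. For $Q\in\mathcal H$ and $x\in\widehat\Gamma$, $e^{SQ}-1$ vanishes to order $\ge D$ at $t=0$, hence so does $\Phi(Q)-\Phi(0)$; it is bounded by the second estimate if $\|Q\|\le1$. By (3) and Step 5, applied to the components of $Q-Q'$ with $t'=\omega(x)t$, $p_0=p(t)$, $r=1+\tau$, the map $\Phi$ has Lipschitz constant $C_2q^D\le\frac12$ on the unit ball of $\mathcal H$. As $\|\Phi(0)\|\le\frac{\varepsilon'}2$, it maps $\{\|Q\|\le\varepsilon'\}$ into itself. So there is $Q\in\mathcal H$ with $\|Q\|\le\varepsilon'$ and $Q=\Phi(Q)$ on $\Omega_{1+\tau}$.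

**Step 7 (automatic extension).** We extend $Q$ to $\mathbb C^N$. If $Q\in\mathcal O(\Omega_r)^l$ and $Q=\Phi(Q)$ on $\Omega_r$, then $\Phi(Q)$ is holomorphic on $\Omega_{r/\vartheta}$ and extends $Q$. The extension again satisfies the equation on $\Omega_{r/\vartheta}$, because $\Phi(Q)(t)$ for $t\in\Omega_{r/\vartheta}$ involves only values of $Q$ in $\Omega_r$. Iterating, $Q$ extends to an entire map with $Q=\Phi(Q)$ on $\mathbb C^N$.

**Step 8 (the function $H$).** We assemble $H$ and check its periods. Let $K_1$ be the interior of a good compact slightly larger than $K$, contained in $\operatorname{int}\widehat K$ and in the prescribed neighborhood, with $|\delta E|<1$ on $K_1$ and $K\hookrightarrow K_1$ a homotopy equivalence. Put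
$$H=g+\log(1+\delta E)+SQ\in\mathcal O(\mathbb C^N\times K_1).$$
For each $t\in\mathbb C^N$ the form $e^H\theta_0=e^{g+SQ}(1+\delta E)\theta_0$ extends holomorphically to a neighborhood of $\widehat K$ minus $\{x_1,\dots,x_l\}$. Since $\omega_i(x_j)=0$, $\partial_j\omega_i=\delta_{ij}$ and $\omega(x_j)=1$, we have $SQ(t,x_j)=0$ and $\partial_jSQ(t,x_j)=Q_j(t)$. So the residue at $x_j$ is $\delta e^{g(t,x_j)}(\partial_jg(t,x_j)+Q_j(t))$, and by (2)
$$\int_{\gamma_j}e^H\theta_0=\int_{\hat\gamma_j}e^g(1+\delta E)e^{SQ}\theta_0+2\pi i\,\delta\,e^{g(t,x_j)}\big(\partial_jg(t,x_j)+Q_j(t)\big)=0,$$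
because $Q_j=\Phi_j(Q)$. As the $\gamma_j$ generate $H_1(K_1)$, $e^{H(t,\cdot)}\theta_0$ is exact on $K_1$ for all $t\in\mathbb C^N$. For $(t,x)\in C\times K$, (3) gives $p(\omega(x)t)\le1+\frac\tau2$, so $|SQ|\le\varepsilon'\sum|\omega_i|<\frac\varepsilon4$ and
$$|H-h|\le|g-h_1|+|h_1-h|+|\log(1+\delta E)|+|SQ|<\tfrac\varepsilon8+\tfrac\varepsilon4+\tfrac\varepsilon4+\tfrac\varepsilon4<\varepsilon.\qquad\square$$

## 6. Growing the base by convex bumps

Proposition 7 needs a convex set in a coordinate chart of $T$. The next lemma enlarges sublevel sets of $\rho$ by small pieces so that each new piece meets the old set in a convex set.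

**Lemma 8.** Let $\min\rho<a<b$ and let $\mathcal U$ be an open cover of $T$. There are finitely many charts $\zeta_i:W_i\to\mathbb C^N$ ($i=1,\dots,q$), biholomorphic onto neighborhoods of $\overline B(3)$ (balls centered at $0$), each $W_i$ in a member of $\mathcal U$, functions $\chi_i\in C_c^\infty(T)$, $0\le\chi_i\le1$, $\operatorname{supp}\chi_i\subset\zeta_i^{-1}(\overline B(2))$, and an arbitrarily small $s>0$ (charts and $\chi_i$ not depending on $s$) such that for $\rho_k=\rho-s\sum_{i\le k}\chi_i$ and all $c\in[a,b]$:

1. every $\rho_k$ is a strictly psh exhaustion of $T$, and it is strictly convex in the coordinates $\zeta_i$ near $\widehat W_i=\zeta_i^{-1}(\overline B(3))$, for all $i,k$;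
2. $\{\rho_q\le c\}\supset\{\rho\le\min(c+s,b)\}$;
3. if $\{\rho_k\le c\}\ne\{\rho_{k-1}\le c\}$, then $\widehat W_k$ contains a point with $\rho_{k-1}<c$.

*Proof.* Let $\rho(p)\in[a,b]$, so $d\rho_p\ne0$. In coordinates $z$ centered at $p$, $\rho=\rho(p)+\operatorname{Re}F(z)+L_p(z)+o(|z|^2)$ with the Levi polynomial $F(z)=2\sum\partial_j\rho(p)z_j+\sum\partial_j\partial_k\rho(p)z_jz_k$, whose linear part is nonzero, and the positive definite Levi form $L_p$. Take $F$ as the first coordinate and complete it by linear coordinates. In the new coordinates $\rho=\rho(p)+\operatorname{Re}z_1+L_p(z)+o(|z|^2)$, where $L_p$ is the positive definite Levi form in these coordinates. So $\rho$ has positive definite real Hessian near $p$.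

Rescale such charts, keeping $W_i$ small. By compactness choose finitely many with $d\rho\ne0$ and the Hessian of $\rho$ positive definite on $W_i$, and $\{a\le\rho\le b\}\subset\bigcup\zeta_i^{-1}(B(1))$; choose $\chi_i=1$ on $\zeta_i^{-1}(\overline B(1))$. Positivity of the Levi form and of the Hessians on compact sets survives small perturbations, and $\rho_k\ge\rho-sq$; so 1 holds for $s$ small.

For 2, let $\rho(t)\le\min(c+s,b)$. If $\rho(t)\le c$, then $\rho_q(t)\le c$. Otherwise $\rho(t)\in[a,b]$, some $\chi_i(t)=1$, and $\rho_q(t)\le\rho(t)-s\le c$.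

For 3, there is $x$ with $\rho_k(x)\le c<\rho_{k-1}(x)$. So $x\in\operatorname{supp}\chi_k$, $\rho_{k-1}(x)\le c+s$ and $\rho(x)\le c+s+sq$. In the chart $\zeta_k$ follow $-\nabla\rho/|\nabla\rho|$ from $x$ for length $1$. We start in $\overline B(2)$, so we stay in $\overline B(3)$, and $\rho$ drops by at least $m_0=\min_i\min_{\overline B(3)}|\nabla\rho|>0$. At the endpoint $\rho_{k-1}\le\rho\le c+s+sq-m_0<c$ if $s(1+q)<m_0$. $\square$

## 7. Crossing one bump

Let $\rho^-=\rho_{k-1}$, $\rho^+=\rho_k=\rho^--s\chi$ be as in Lemma 8, $c\in[a,b]$, $\chi=\chi_k$, $W=W_k$, $\widehat W=\widehat W_k$, $\zeta=\zeta_k$. For a number $c_V$ assume: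

* (i) $\gamma_j(t)\subset V_{c_V-1}$ for all $j$ whenever $\rho^+(t)\le c+1$;
* (ii) there are $p\in T$, a good compact $K\subset M_p$ with $\widehat K$ from Proposition 7 (for $M=M_p$), and a product chart $\Theta:U_p\times N_p\to V$, $U_p\ni p$ a coordinate ball, $N_p$ the interior of a good compact, $N_p\supset\widehat K$, $W\subset U_p$, with $V_{\le c_V}\cap\pi^{-1}(U_p)\subset\Theta(U_p\times\operatorname{int}K)$.

**Proposition 9.** Let $h^-$ be holomorphic on $\pi^{-1}$ of a neighborhood of $\{\rho^-\le c\}$, $P(h^-)=0$, and $\varepsilon>0$. Then there is $h^+$ holomorphic on $\pi^{-1}$ of a neighborhood of $\{\rho^+\le c\}$ with $P(h^+)=0$ and $|h^+-h^-|<\varepsilon$ on $V_{\le c_V-1}\cap\pi^{-1}(\{\rho^-\le c\})$.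

The plan: over the bump, Proposition 7 gives an exponent $h_B$ close to $h^-$ where both are defined, but only on a compact part of the fibers. Gluing $h^-$ and $h_B$ additively would destroy the period condition. Instead we glue the primitives $f^-$ and $f_B$, after moving each slightly by the flow $\phi_s$ of $\xi$: a composition $f\circ\phi_a$ is still a function on the fiber, so its differential is exact, and its differential has no zeros if $a$ is small. Then we return to full fibers by Oka–Weil and Lemma 6.

*Proof.* If $\{\rho^+\le c\}=\{\rho^-\le c\}$, put $h^+=h^-$. Assume they differ.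

**Step 1 (the sets).** We set up two overlapping pieces of the base and a strictly pseudoconvex domain over their union. As $\rho^-$ is an exhaustion, there is $0<\sigma<1$ with $h^-$ defined over $\{\rho^-<c+3\sigma\}$ and $P(h^-)=0$ there. Put
$$A'=\{\rho^-<c+\sigma\},\quad U=\{\rho^+<c+\sigma\},\quad B'=U\cap\zeta^{-1}(B(3)),\quad C=\{\rho^-\le c+\sigma\}\cap\widehat W.$$
Since $\rho^+\le\rho^-$, with equality off $\operatorname{supp}\chi\subset\zeta^{-1}(\overline B(2))$, we have $U=A'\cup B'$, $U\setminus\operatorname{supp}\chi\subset A'$ and $\overline{A'\cap B'}\subset C$. In the coordinates $\zeta$ the set $C$ is compact and convex by Lemma 8(1). By Lemma 8(3), $\widehat W$ contains a point with $\rho^-<c$; nearby points in $\zeta^{-1}(B(3))$ show that $C$ has nonempty interior. By Lemma 4 there is $f^-\in\mathcal O(\pi^{-1}(\{\rho^-<c+3\sigma\}))$ with $\xi f^-=e^{h^-}$.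

Let $Y_0=\pi^{-1}(\{\rho^+\le c+\frac\sigma2\})\cap V_{\le c_V-1}$, a compact set. By (St3), $\pi^{-1}(U)\cap V_{c_V}$ is Stein. By Sard's theorem we can choose an open set $\mathcal D\Subset\pi^{-1}(U)\cap V_{c_V}$ containing $Y_0$ which is a regular sublevel set of a smooth strictly psh exhaustion of $\pi^{-1}(U)\cap V_{c_V}$. Put $\mathcal D_A=\mathcal D\cap\pi^{-1}(A')$, $\mathcal D_B=\mathcal D\cap\pi^{-1}(B')$, $\mathcal D_{AB}=\mathcal D_A\cap\mathcal D_B$; then $\mathcal D=\mathcal D_A\cup\mathcal D_B$. For $*=A,B,AB$ let $\mathcal A_*$ be the Banach space of continuous functions on $\overline{\mathcal D_*}$ holomorphic in $\mathcal D_*$, with the sup norm.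

**Step 2 (splitting with bounds).** This is the linear tool for the gluing. Claim: there is a constant $C_S$ such that every $v\in\mathcal A_{AB}$ is $v=b-a$ on $\mathcal D_{AB}$ with $a\in\mathcal A_A$, $b\in\mathcal A_B$ and $\|a\|,\|b\|\le C_S\|v\|$.

We use the following theorem (Grauert–Lieb, Henkin, Kerzman; see Kerzman, Comm. Pure Appl. Math. 24 (1971), 301–379, and Henkin–Leiterer, *Theory of Functions on Complex Manifolds*, 1984). If $\mathcal D=\{\varphi<0\}$ is relatively compact in a Stein manifold, with $\varphi$ smooth and strictly psh near $\overline{\mathcal D}$ and $d\varphi\ne0$ on $\partial\mathcal D$, there is a constant $C_{\mathcal D}$ such that each continuous $(0,1)$-form $\beta$ on $\overline{\mathcal D}$ with $\bar\partial\beta=0$ in $\mathcal D$ equals $\bar\partial w$ for some $w\in C(\overline{\mathcal D})$ with $\|w\|_\infty\le C_{\mathcal D}\|\beta\|_\infty$.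

Take $\chi_0\in C_c^\infty(\zeta^{-1}(B(3)))$, $0\le\chi_0\le1$, $\chi_0=1$ near $\operatorname{supp}\chi$, and write $\chi_0$ also for $\chi_0\circ\pi$. Recall $\pi(\overline{\mathcal D})\subset U$.

* Let $z\in\overline{\mathcal D}$ with $\pi(z)\in\operatorname{supp}\bar\partial\chi_0\subset\zeta^{-1}(B(3))\setminus\operatorname{supp}\chi$. As $U\cap\zeta^{-1}(B(3))\setminus\operatorname{supp}\chi\subset A'\cap B'$, near $z$ the sets $\mathcal D$ and $\mathcal D_{AB}$ coincide. Hence $\beta=v\,\bar\partial\chi_0$, extended by $0$, is continuous on $\overline{\mathcal D}$, and smooth and $\bar\partial$-closed in $\mathcal D$.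
* Let $z\in\overline{\mathcal D_A}$ with $\pi(z)\in\operatorname{supp}\chi_0$. Then $\pi(z)\in B'$, and near $z$ the sets $\mathcal D_A$ and $\mathcal D_{AB}$ coincide. So $\chi_0v$, extended by $0$, is continuous on $\overline{\mathcal D_A}$.
* Let $z\in\overline{\mathcal D_B}$ with $\pi(z)\in\operatorname{supp}(1-\chi_0)$. Then $\pi(z)\in U\setminus\operatorname{supp}\chi\subset A'$, and near $z$ the sets $\mathcal D_B$ and $\mathcal D_{AB}$ coincide. So $(1-\chi_0)v$, extended by $0$, is continuous on $\overline{\mathcal D_B}$.

With $\bar\partial w=\beta$ as above put $a=-\chi_0v+w$, $b=(1-\chi_0)v+w$. Then $\bar\partial a=-v\bar\partial\chi_0+\beta=0$ in $\mathcal D_A$, likewise $\bar\partial b=0$ in $\mathcal D_B$, and $b-a=v$. The bounds hold since $\|\beta\|_\infty\le\mathrm{const}\cdot\|v\|$.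

**Step 3 (a uniform flow time).** We need the flow to keep points inside the product chart. The set $Z=V_{\le c_V}\cap\pi^{-1}(\{\rho^+\le c+\sigma\})$ is compact and contains $\overline{\mathcal D}$. By (ii), $Z\cap\pi^{-1}(\widehat W)$ is a compact subset of $\Theta(\widehat W\times\operatorname{int}K)$, which is open in $\pi^{-1}(\widehat W)$. As the flow preserves fibers, there is $r>0$ such that for $z\in Z$ and $|s|\le4r$: $\phi_s(z)$ is defined, the group law holds for such total times, and $\phi_s(z)\in\Theta(\widehat W\times\operatorname{int}K)$ if $\pi(z)\in\widehat W$. Choose an open $\mathcal D'$ with $Y_0\subset\mathcal D'\subset\mathcal D$ and $r_1>0$ with $\phi_s(z)\in\mathcal D$ for $z\in\mathcal D'$, $|s|\le r_1$.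

Let $m=\min|\xi f^-|>0$ and $M_2=1+\max|\xi^2f^-|$ on the compact set $\Theta(C\times K)$; here $m>0$ because $\xi f^-=e^{h^-}$. Let $M_1$ be the maximum of $|\xi h^-|$ on the compact set of all $\phi_s(z)$ with $z\in Z$, $\rho^-(\pi z)\le c+\sigma$, $|s|\le r$. Then for such $z$
$$|h^-(\phi_sz)-h^-(\phi_{s'}z)|\le M_1|s-s'|\qquad(|s|,|s'|\le r).\tag{6}$$
All of $C_S,r,r_1,m,M_1,M_2$ are now fixed. The numbers $\mu,\varepsilon_1>0$ below are chosen after them, as small as needed.

**Step 4 (a solution over the bump).** This is where Proposition 7 enters. Let $\theta_0=\theta|_{M_p}$. Then $\Theta^*\theta=e^k\theta_0$ with $k\in\mathcal O(U_p\times N_p)$: the quotient $\Theta^*\theta/\theta_0$ has no zeros and equals $1$ at $t=p$, and $U_p$ is contractible, so it has a logarithm. The function $h^-\circ\Theta+k$ is holomorphic near $C\times\widehat K$, and $e^{h^-\circ\Theta+k}\theta_0=\Theta^*(e^{h^-}\theta)$ is exact on $\{t\}\times N_p$ for $t$ near $C$, since $P(h^-)=0$. Proposition 7, in the coordinates $\zeta$ and with $\varepsilon_1$ for $\varepsilon$, gives $H$ on $\mathbb C^N\times K_1$,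 $K_1\subset N_p$. Define $h_B$ on $\Theta(W\times K_1)$ by $h_B(\Theta(t,x))=H(\zeta(t),x)-k(t,x)$. Then $e^{h_B\circ\Theta}\Theta^*\theta=e^H\theta_0$, so $e^{h_B}\theta$ is exact on $\Theta(\{t\}\times K_1)$ for all $t\in W$, and $|h_B-h^-|<\varepsilon_1$ on $\Theta(C\times K)$.

Fix $x_*\in K$. By Oka–Weil there is $k_0$, entire in $\zeta$, close to $f^-(\Theta(t,x_*))$ on the convex compact $C$. Put
$$f_B(\Theta(t,x))=k_0(t)+\int_{x_*}^xe^{h_B\circ\Theta}\,\Theta^*\theta .$$
Then $f_B$ is holomorphic near $\Theta(\widehat W\times K)$ and $\xi f_B=e^{h_B}$. Since $f^-(\Theta(t,x))=f^-(\Theta(t,x_*))+\int_{x_*}^xe^{h^-\circ\Theta+k}\theta_0$ and points of $K$ are joined to $x_*$ in $K$ by paths of bounded length, for given $\mu>0$ we get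
$$|f_B-f^-|<\mu\quad\text{on }\Theta(C\times K)$$
if $\varepsilon_1$ and the error of $k_0$ are small enough. The size of $h_B$ over $\widehat W\setminus C$ is not controlled, and it will not matter.

**Step 5 (the transition function $u$).** We compare $f^-$ and $f_B$ on the overlap: $f_B$ equals $f^-$ after a small move along the flow. Let $\mathcal N^*=\{\phi_s(z):z\in\overline{\mathcal D_{AB}},|s|\le2r\}$, a compact set. For $z\in\mathcal N^*$ and $|s|\le2r$ we have $\phi_s(z)\in\Theta(C\times\operatorname{int}K)$, by Step 3 and $\pi(\overline{\mathcal D_{AB}})\subset C$. For $z\in\mathcal N^*$ and $|s|\le\min(2r,m/M_2)$, Taylor's formula along the flow gives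
$$|f^-(\phi_sz)-f^-(z)|\ge m|s|-\tfrac12M_2|s|^2\ge\tfrac m2|s|,$$
and the zero at $s=0$ is simple. Let $4\mu/m<\min(2r,m/M_2)$ and $F(z,s)=f_B(\phi_s(z))-f^-(z)$. On $|s|=4\mu/m$ we have $|f^-(\phi_sz)-f^-(z)|\ge2\mu>\mu>|f_B-f^-|(\phi_sz)$. By Rouché, $F(z,\cdot)$ has exactly one zero $s=u(z)$ with $|s|<4\mu/m$, and it is simple. As $F$ is holomorphic near $\mathcal N^*\times\{|s|\le4\mu/m\}$, the formula
$$u(z)=\frac1{2\pi i}\oint_{|s|=4\mu/m}\frac{s\,\partial_sF(z,s)}{F(z,s)}\,ds$$
shows that $u$ extends holomorphically to a neighborhood of $\mathcal N^*$. For $z\in\overline{\mathcal D_{AB}}$ the function $s\mapsto u(\phi_sz)$ is holomorphic and bounded by $4\mu/m$ on $|s|<2r$, so by Cauchy it is Lipschitz with constant $\frac{4\mu}{mr}$ on $|s|\le r$.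

**Step 6 (gluing the primitives).** We find small $a\in\mathcal A_A$, $b\in\mathcal A_B$ with $f^-\circ\phi_a=f_B\circ\phi_b$ on $\mathcal D_{AB}$. For $a\in\mathcal A_A$, $\|a\|\le r$, let $\phi_a(z)=\phi_{a(z)}(z)$ and $u_a=u\circ\phi_a$ on $\overline{\mathcal D_{AB}}$. Then $u_a\in\mathcal A_{AB}$, $\|u_a\|\le4\mu/m$ and $\|u_a-u_{a'}\|\le\frac{4\mu}{mr}\|a-a'\|$. Let $a_0=b_0=0$, choose $(a_1,b_1)$ by Step 2 for $v=u_{a_0}$, and inductively $(a_{n+1}-a_n,b_{n+1}-b_n)$ by Step 2 for $v=u_{a_n}-u_{a_{n-1}}$. So $b_{n+1}-a_{n+1}=u_{a_n}$ on $\mathcal D_{AB}$. Let $\mu$ be so small that $C_S\frac{4\mu}{mr}\le\frac12$. Then $\|a_{n+1}-a_n\|$ and $\|b_{n+1}-b_n\|$ are at most $\frac12\|a_n-a_{n-1}\|$ for $n\ge1$, and $\|a_1\|,\|b_1\|\le4C_S\mu/m$. Hence all norms stay $\le8C_S\mu/m\le r$, so the iteration never leaves the allowed ball, and the sequences converge uniformly to $a\in\mathcal A_A$, $b\in\mathcal A_B$ with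
$$b=a+u\circ\phi_a\ \text{ on }\mathcal D_{AB},\qquad\|a\|,\|b\|\le8C_S\mu/m.\tag{7}$$
On $\mathcal D_{AB}$, by the definition of $u$ and the group law,
$$f^-(\phi_az)=f_B\big(\phi_{u(\phi_az)}(\phi_az)\big)=f_B(\phi_{a+u_a}(z))=f_B(\phi_bz).$$
So $\tilde f=f^-\circ\phi_a$ on $\mathcal D_A$, $\tilde f=f_B\circ\phi_b$ on $\mathcal D_B$ is a well defined holomorphic function on $\mathcal D$. (Over $A'$, $f^-$ is defined on full fibers; for $z\in\mathcal D_B$, $\phi_b(z)\in\Theta(\widehat W\times\operatorname{int}K)$ by Step 3.)

**Step 7 (the logarithm of $\xi\tilde f$).** We write $\xi\tilde f=e^{\tilde h}$ with $\tilde h$ close to $h^-$. From $\tilde f(\phi_sz)=f^-(\phi_{s+a(\phi_sz)}z)$ we get, by differentiation at $s=0$,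
$$\xi\tilde f=e^{h^-\circ\phi_a}(1+\xi a)\ \text{on }\mathcal D_A,\qquad\xi\tilde f=e^{h_B\circ\phi_b}(1+\xi b)\ \text{on }\mathcal D_B,$$
the second likewise. Let $z\in\mathcal D'\cap\mathcal D_A$. As the flow preserves fibers, $\phi_s(z)\in\mathcal D_A$ for $|s|\le r_1$, and Cauchy's estimate gives $|\xi a(z)|\le8C_S\mu/(mr_1)$; the same holds for $\xi b$ on $\mathcal D'\cap\mathcal D_B$. For $\mu$ small these are $<\frac12$, and $|\log(1+\xi a)|\le2|\xi a|$, $|\log(1+\xi b)|\le2|\xi b|$. On $\mathcal D'\cap\mathcal D_{AB}$ the functions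
$$h^-\circ\phi_a+\log(1+\xi a),\qquad h_B\circ\phi_b+\log(1+\xi b)$$
have equal exponentials. By (6), (7) and $\phi_b(z)\in\Theta(C\times K)$ their difference is at most
$$16M_1C_S\mu/m+\varepsilon_1+32\,C_S\mu/(mr_1),$$
which is $<2\pi$ for $\mu,\varepsilon_1$ small. So they agree, and they define $\tilde h\in\mathcal O(\mathcal D')$ with $\xi\tilde f=e^{\tilde h}$, i.e. $d\tilde f=e^{\tilde h}\theta$ on fibers. On $Y_0\cap\pi^{-1}(A')$ we have, again by (6) and (7),
$$|\tilde h-h^-|\le8M_1C_S\mu/m+16\,C_S\mu/(mr_1)<\tfrac\varepsilon2$$
for $\mu$ small.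

**Step 8 (back to full fibers).** So far $\tilde h$ lives near the compact set $Y_0$. $Y_0$ is the compact sublevel set $\{\,\cdot\le0\}$ of the continuous psh function $\max(\rho^+\circ\pi-c-\frac\sigma2,\ \rho_V-c_V+1)$ on the Stein manifold $V$, hence $\mathcal O(V)$-convex. By Oka–Weil, $\tilde h$ is approximated uniformly on $Y_0$ by $h''\in\mathcal O(V)$. Put $G=\{\rho^+<c+\frac\sigma2\}$. By (i), $\gamma_j(t)\subset Y_0$ for $t\in G$, and $\int_{\gamma_j(t)}e^{\tilde h}\theta=\int_{\gamma_j(t)}d\tilde f=0$. So $\sup_G|P(h'')|$ is as small as we like. Apply Lemmas 5 and 6 with $\{\rho^+<c+1\}$, which is Stein and relatively compact, in the role of $U$, with $L=Y_0$ and $\Lambda=\sup_{Y_0}|\tilde h|+1$. They give a small $\alpha\in\mathcal O(G)^l$ with $P(h^+)=0$ on $G$ for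
$$h^+=h''+\sum\alpha_ie^{-h''}\mu_i\in\mathcal O(\pi^{-1}(G)).$$
As the $\mu_i$ are bounded on $Y_0$, a good enough approximation $h''$ gives $|h^+-\tilde h|<\frac\varepsilon2$ on $Y_0\cap\pi^{-1}(G)$. Now $G\supset\{\rho^+\le c\}$ and $\{\rho^-\le c\}\subset A'\cap G$, so $V_{\le c_V-1}\cap\pi^{-1}(\{\rho^-\le c\})\subset Y_0\cap\pi^{-1}(A'\cap G)$, and there $|h^+-h^-|<\varepsilon$. $\square$

The uncontrolled size of $h_B$ over $\widehat W\setminus C$ enters only through $\Lambda$ in Step 8, and there it does no harm: the accuracy of $h''$ is chosen after $\tilde h$ is known.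

## 8. Exhausting $T$: proof of Theorem B

**Step 1 (a solution near the minimum point).** By Proposition 2 there is $h_*\in\mathcal O(M_{t_*})$ with $e^{h_*}\theta$ exact on $M_{t_*}$. Extend $h_*$ to $\hat h\in\mathcal O(V)$. With $\mu_i=\omega_i/\theta$ from Lemma 5 near $t_*$, the map $(t,\alpha)\mapsto P(\hat h+\sum\alpha_ie^{-\hat h}\mu_i)(t)$, $\alpha\in\mathbb C^l$, is holomorphic, and at $(t_*,0)$ it has value $0$ and $\alpha$-derivative $I$. The implicit function theorem gives $\alpha(t)$, and hence $h_0=\hat h+\sum\alpha_i(t)e^{-\hat h}\mu_i$, on full fibers and with $P(h_0)=0$, over a neighborhood of $t_*$. As $\rho$ is an exhaustion with unique minimum point $t_*$, this neighborhood contains a neighborhood of $\{\rho\le a_0\}$ for some $a_0>\min\rho$.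

**Step 2 (from $T_j$ to $T_{j+1}$).** We enlarge the base by finitely many bumps. Let $a_0<a_1<\dots\to\infty$ and $T_j=\{\rho\le a_j\}$. Suppose $h_j$ is holomorphic on $\pi^{-1}$ of a neighborhood of $T_j$ with $P(h_j)=0$. Choose $c_V\ge j+2$ with $\gamma_i(t)\subset V_{c_V-1}$ for all $i$ and all $t$ with $\rho(t)\le a_{j+1}+2$.

For each $p\in T$ choose a good compact $K_p\subset M_p$ with $V_{\le c_V}\cap M_p\subset\operatorname{int}K_p$, then $\widehat K_p$ from Proposition 7, then by Lemma 3 a product chart $\Theta_p$ over a coordinate ball $U_p\ni p$, with $N_p\supset\widehat K_p$ the interior of a good compact. After shrinking $U_p$ we have $V_{\le c_V}\cap\pi^{-1}(U_p)\subset\Theta_p(U_p\times\operatorname{int}K_p)$. Otherwise there would be points $z_n\in V_{\le c_V}$ with $\pi(z_n)\to p$ outside the open set $\Theta_p(U_p\times\operatorname{int}K_p)$; a limit point lies in $V_{\le c_V}\cap M_p\subset\operatorname{int}K_p$, hence in that open set, a contradiction.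

Apply Lemma 8 with $a=a_j$, $b=a_{j+1}$, $\mathcal U=\{U_p\}$ and $s$ with $sq<1$. Then $\rho_k\ge\rho-1$, so $\rho_k(t)\le c+1$ implies $\rho(t)\le a_{j+1}+2$; thus assumption (i) of Section 7 holds for all $k$ and all $c\in[a,b]$. Assumption (ii) holds by construction.

Starting with $c=a_j$, apply Proposition 9 successively to $(\rho_0,\rho_1),\dots,(\rho_{q-1},\rho_q)$, where $\rho_0=\rho$. This gives a solution of $P=0$ on $\pi^{-1}$ of a neighborhood of $\{\rho_q\le c\}\supset\{\rho\le\min(c+s,a_{j+1})\}$. Replace $c$ by $c+s$ and repeat, until $T_{j+1}$ is reached. The number of applications is at most $q\lceil(b-a)/s\rceil$, known in advance. Since $\rho_{k-1}\le\rho$ and $c\ge a_j$, each approximation holds on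
$$V_{\le c_V-1}\cap\pi^{-1}(\{\rho_{k-1}\le c\})\supset V_{\le j}\cap\pi^{-1}(T_j).$$
So with sufficiently small errors we get $h_{j+1}$ on $\pi^{-1}$ of a neighborhood of $T_{j+1}$ with $P(h_{j+1})=0$ and $|h_{j+1}-h_j|<2^{-j}$ on $V_{\le j}\cap\pi^{-1}(T_j)$.

**Step 3 (the limit).** It remains to pass to the limit. Every compact subset of $V$ lies in $V_{\le j}\cap\pi^{-1}(T_j)$ for large $j$. So $h=\lim h_j\in\mathcal O(V)$ exists, uniformly on compacts, and $P(h)=0$ because each $\gamma_i(t)$ is compact. Lemma 4 with $U=T$ gives $f\in\mathcal O(V)$ with $df=e^h\theta\ne0$ on every fiber. This proves Theorem B and, by Section 2, Theorem A: for every $g\ge0$ and $n\ge1$ there is a holomorphic function on $V(g,n)$ whose restriction to every fiber is an immersion. $\blacksquare$
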